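\title{The covering number of the density zero ideal can exceed the bounding number}

\begin{abstract}
Let $\mathrm{cov}^*(\mathcal Z_0)$ be the least size of a family of sets of asymptotic density zero such that every infinite subset of $\omega$ meets some member of the family in an infinite set. We show that $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)$ is consistent relative to ZFC, so that in the inequality $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak d$ the dominating number cannot be replaced by the bounding number. The model is a finite support iteration of ccc posets of Mathias type whose reservoirs have positive measure for an ultrafilter limit of densities on dyadic intervals. The main step shows that, for a suitable ultrafilter, such a poset preserves a given unbounded family. The same posets give the consistency of $\mathrm{non}^*(\mathcal Z_0)<\mathfrak d$.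
\end{abstract}

\section{The question and the results}\label{sec:intro}

A set $a\subseteq\omega$ has \emph{asymptotic density zero} if $\lim_{n\to\infty}|a\cap n|/n=0$, where an integer $n$ is identified with $\{0,\dots,n-1\}$. These sets form an ideal $\mathcal Z_0$, which is a tall analytic P-ideal. Write $a\subseteq^*b$ if $a\setminus b$ is finite, and call $a$ and $b$ \emph{almost disjoint} if $a\cap b$ is finite. An ideal $\mathcal I$ on $\omega$ is a \emph{P-ideal} if for all $a_0,a_1,\ldots\in\mathcal I$ there is $a\in\mathcal I$ with $a_n\subseteq^*a$ for all $n$. It is \emph{tall} if $\omega\notin\mathcal I$, all finite sets are in $\mathcal I$, and every infinite set has an infinite subset in $\mathcal I$. For a tall P-ideal put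
\[
\mathrm{cov}^*(\mathcal I)=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal I\text{ and }\forall a\in[\omega]^\omega\ \exists b\in\mathcal F\ \ |a\cap b|=\omega\}.
\]
Thus $\theta<\mathrm{cov}^*(\mathcal I)$ says that, given any $\theta$ members of $\mathcal I$, some infinite set is almost disjoint from all of them. Tallness says that $\mathcal I$ itself is a family as in the definition, so $\mathrm{cov}^*(\mathcal I)\le\mathfrak c$. The P-ideal property gives $\mathrm{cov}^*(\mathcal I)\ge\aleph_1$: countably many members of $\mathcal I$ are almost contained in one $b\in\mathcal I$, and $\omega\setminus b$ is infinite and almost disjoint from each of them.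

For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(i)\le g(i)$ for all but finitely many $i$. A family $F\subseteq\omega^\omega$ is \emph{unbounded} if no single $h$ satisfies $f\le^*h$ for all $f\in F$, and \emph{dominating} if every $h$ satisfies $h\le^*f$ for some $f\in F$. The least sizes of such families are the bounding number $\mathfrak b$ and the dominating number $\mathfrak d$, and $\aleph_1\le\mathfrak b\le\mathfrak d\le\mathfrak c$.

These numbers are related to $\mathcal Z_0$ for the following reason. A natural way to manufacture a set of density zero is to take sets $B_0\supseteq B_1\supseteq\cdots$ of smaller and smaller density and to glue pieces of them along a function $g$ that says when to switch from $B_n$ to $B_{n+1}$. The faster $g$ grows, the better the chance that the glued set meets a given infinite set $a$, so the number of functions needed is governed by $\mathfrak b$ or $\mathfrak d$. It is known that $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak d$ holds in ZFC. To meet $a$ infinitely often, $g$ has to be large only infinitely often, so an unbounded family of functions suffices for the gluing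 (Lemma~\ref{lem:glue}). Moreover, the most obvious forcing that increases $\mathrm{cov}^*(\mathcal Z_0)$ adds a dominating real (Example~\ref{ex:naive}). Both facts suggest that $\mathfrak d$ can be replaced by $\mathfrak b$. The following question comes from Raghavan and Shelah~\cite{RS}.

\medskip
\noindent\textbf{Question.} Is $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak b$ provable in ZFC?
\medskip

The answer is no.

\begin{theorem}\label{thm:CH}
Assume CH. There is a ccc poset forcing $\mathfrak b=\aleph_1<\mathrm{cov}^*(\mathcal Z_0)=\mathfrak c=\aleph_2$.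
\end{theorem}

Every model of ZFC has a forcing extension satisfying CH, so $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)$ is consistent relative to ZFC.

Theorem~\ref{thm:CH} is the first case of a more general statement. Recall that $\mathrm{MA}_{<\kappa}$ asserts that for every ccc poset and every family of fewer than $\kappa$ dense subsets some filter meets all of them; MA is $\mathrm{MA}_{<\mathfrak c}$, and it holds under CH. A set $D$ \emph{splits} an infinite set $a$ if $a\cap D$ and $a\setminus D$ are infinite, and $\mathfrak s$ is the least size of a family such that every infinite subset of $\omega$ is split by one of its members. Finally, $\mathrm{cov}(\mathcal N)$ is the least number of Lebesgue null sets needed to cover $2^\omega$.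

\begin{theorem}\label{thm:MA}
Assume MA and $\mathfrak c=\kappa$ (CH is allowed, with $\kappa=\aleph_1$). There is a ccc poset forcing $\mathrm{MA}_{<\kappa}$, $\mathfrak b=\kappa$ and $\mathrm{cov}^*(\mathcal Z_0)=\mathrm{cov}(\mathcal N)=\mathfrak s=\mathfrak c=\kappa^+$.
\end{theorem}

Exchanging the roles of infinite sets and density zero sets gives the dual invariant
\[
\mathrm{non}^*(\mathcal Z_0)=\min\{|\mathcal A|:\mathcal A\subseteq[\omega]^\omega\text{ and }\forall b\in\mathcal Z_0\ \exists a\in\mathcal A\ \ |a\cap b|<\omega\}.
\]
The inequality dual to the one in the Question is $\mathfrak d\le\mathrm{non}^*(\mathcal Z_0)$, and it can fail as well.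

\begin{theorem}\label{thm:dual}
Assume MA and $\mathfrak c=\lambda>\aleph_1$. There is a ccc poset forcing $\mathrm{non}^*(\mathcal Z_0)=\aleph_1<\mathfrak d=\mathfrak c=\lambda$.
\end{theorem}

Section~\ref{sec:glue} analyzes the gluing construction in ZFC. It isolates an invariant $\mathfrak z$ with $\mathfrak z\le\mathrm{cov}^*(\mathcal Z_0)\le\max\{\mathfrak b,\mathfrak z\}$ (Proposition~\ref{prop:z}) and shows what a forcing must do to increase $\mathrm{cov}^*(\mathcal Z_0)$ without adding a dominating real. Section~\ref{sec:QU} introduces such a forcing $Q_U$, which depends on an ultrafilter $U$. Section~\ref{sec:tame} defines a property of $U$, tameness, and tests it on a simpler poset. The core of the paper is Section~\ref{sec:pres}, where $Q_U$ is shown to preserve an unbounded family $F$ whenever $U$ is tame for $F$. Tame ultrafilters are built in Section~\ref{sec:ultra}, and the iterations are carried out in Section~\ref{sec:iter}.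

\medskip
\noindent\textbf{Conventions.} We put $\max\emptyset=-1$. We identify $\mathcal P(\omega)$ with the compact space $2^\omega$, so $A^n\to X$ means that for each $m$ we have $A^n\cap m=X\cap m$ for all large $n$. Posets have a largest element, $q\le p$ means that $q$ is stronger than $p$, and $V$ is the ground model. Ultrafilters on $\omega$ are nonprincipal.

\section{Gluing sets of small density}\label{sec:glue}

It is convenient to measure density on disjoint intervals. Let
\[
I_k=[2^k,2^{k+1}),\qquad d_k(A)=|A\cap I_k|/2^k,\qquad I_e=\bigcup_{k\in e}I_k\quad(e\subseteq\omega).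
\]
The intervals $I_k$ partition $\omega\setminus\{0\}$.

\begin{lemma}\label{lem:dyadic}
$A\in\mathcal Z_0$ if and only if $\lim_kd_k(A)=0$.
\end{lemma}

\begin{proof}
If $A\in\mathcal Z_0$, then $d_k(A)\le2\,|A\cap2^{k+1}|/2^{k+1}\to0$. Conversely, let $\delta>0$ and suppose $d_j(A)\le\delta$ for $j\ge J$. For $k\ge J$ and $2^k\le m<2^{k+1}$,
\[
\frac{|A\cap m|}{m}\le2^{-k}\Big(2^J+\sum_{J\le j\le k}2^jd_j(A)\Big)\le2^{J-k}+2\delta .\qedhere
\]
\end{proof}

Call a decreasing sequence $\bar B=(B_n)_{n\in\omega}$ of subsets of $\omega$ \emph{vanishing} if $\lim_n\sup_kd_k(B_n)=0$, and say that $\bar B$ \emph{catches} $a$ if $a\cap B_n$ is infinite for every $n$. The sets $B_n$ need not have density zero. For example, if $B_n$ is the set of positive multiples of $2^n$, then $d_k(B_n)=2^{-n}$ for $k\ge n$ and $d_k(B_n)=0$ for $k<n$, so $\bar B$ is vanishing and no $B_n$ is in $\mathcal Z_0$. For a vanishing $\bar B$ and a strictly increasing $g\in\omega^\omega$ let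
\[
S(\bar B,g)=\bigcup_nB_n\cap[2^{g(n)},2^{g(n+1)}).
\]

\begin{lemma}\label{lem:glue}
Let $\bar B$ be vanishing. Then $S(\bar B,g)\in\mathcal Z_0$ for every strictly increasing $g$. If $\bar B$ catches $a$, there is $h\in\omega^\omega$ such that $a\cap S(\bar B,g)$ is infinite for every strictly increasing $g$ with $g\not\le^*h$.
\end{lemma}

\begin{proof}
For $g(n)\le k<g(n+1)$ we have $d_k(S(\bar B,g))=d_k(B_n)\le\sup_jd_j(B_n)$, and $n\to\infty$ as $k\to\infty$. This gives the first assertion.

Since every $a\cap B_x$ is infinite, there is a strictly increasing $\varphi$ with $\varphi(x)>x$ and $a\cap B_x\cap[2^x,2^{\varphi(x)})\ne\emptyset$ for all $x$. Let $h(n)=\varphi^{(n)}(n)$, where $\varphi^{(n)}$ is the $n$-fold iterate. Suppose $g(n+1)<\varphi(g(n))$ for all $n\ge m$. By induction $g(n)\le\varphi^{(n-m)}(g(m))$ for $n\ge m$, and for $n\ge\max\{m,g(m)\}$ the right side is at most $\varphi^{(n-m)}(n)\le h(n)$. So if $g\not\le^*h$, then $g(n+1)\ge\varphi(g(n))$ for infinitely many $n$. For such $n$ the set $a\cap B_{g(n)}$ meets $[2^{g(n)},2^{g(n+1)})$, and $B_{g(n)}\subseteq B_n$ because $n\le g(n)$.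 Hence $a\cap S(\bar B,g)$ meets infinitely many of the disjoint intervals $[2^{g(n)},2^{g(n+1)})$.
\end{proof}

The lemma splits the task of covering into two: catch every infinite set by a vanishing sequence, and supply enough functions $g$. The second task costs only $\mathfrak b$.

\begin{proposition}[ZFC]\label{prop:z}
Let $\mathfrak z$ be the least size of a family $\mathcal B$ of vanishing sequences such that every $a\in[\omega]^\omega$ is caught by some $\bar B\in\mathcal B$. Then $\mathfrak z\le\mathrm{cov}^*(\mathcal Z_0)\le\max\{\mathfrak b,\mathfrak z\}$. Hence $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)$ if and only if $\mathfrak b<\mathfrak z$, and in that case $\mathrm{cov}^*(\mathcal Z_0)=\mathfrak z$.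
\end{proposition}

\begin{proof}
Let $\mathcal F$ witness $\mathrm{cov}^*(\mathcal Z_0)$. For $b\in\mathcal F$ choose an increasing sequence $(m_n)$ with $d_k(b)<1/(n+1)$ for $k\ge m_n$, and let $B_n=b\setminus2^{m_n}$. Then $\sup_kd_k(B_n)\le1/(n+1)$, so $\bar B$ is vanishing, and $\bar B$ catches every $a$ with $a\cap b$ infinite. Thus $\mathfrak z\le\mathrm{cov}^*(\mathcal Z_0)$.

Let $\mathcal B$ witness $\mathfrak z$ and let $G$ be an unbounded family of size $\mathfrak b$. Replacing $g\in G$ by $n\mapsto\sum_{j\le n}(g(j)+1)$, we may assume that the members of $G$ are strictly increasing. Given $a$, take $\bar B\in\mathcal B$ catching $a$, take $h$ from Lemma~\ref{lem:glue} and $g\in G$ with $g\not\le^*h$; then $a\cap S(\bar B,g)$ is infinite. So the sets $S(\bar B,g)$, of which there are at most $\max\{\mathfrak b,\mathfrak z\}$, witness the second inequality.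

If $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)$, the second inequality gives $\mathfrak b<\mathfrak z$ and $\mathrm{cov}^*(\mathcal Z_0)\le\mathfrak z$, and the first gives equality. If $\mathfrak b<\mathfrak z$, the first inequality gives $\mathfrak b<\mathrm{cov}^*(\mathcal Z_0)$.
\end{proof}

To increase $\mathrm{cov}^*(\mathcal Z_0)$ by forcing one adds, repeatedly, an infinite set $a$ almost disjoint from all members of $\mathcal Z_0\cap V$. We use posets of one shape. Let $\mathcal R\ni\omega$ be a family of infinite subsets of $\omega$ closed under removing finitely many points. The poset $\mathbb M(\mathcal R)$ consists of the pairs $(s,A)$ with $s\subseteq\omega$ finite (the \emph{stem}), $A\in\mathcal R$ (the \emph{reservoir}) and $\max s<\min A$, ordered by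
\[
(t,B)\le(s,A)\iff s\subseteq t\subseteq s\cup A\text{ and }B\subseteq A .
\]
For a generic filter $G$ let $a=\bigcup\{s:(s,A)\in G\}$. Then $(s,A)\Vdash s\subseteq a\subseteq s\cup A$, since for two compatible conditions $(s,A)$ and $(t,B)$ with common extension $(u,C)$ we have $t\subseteq u\subseteq s\cup A$. The set $a$ is infinite, since $(s\cup\{x\},A\setminus(x+1))\le(s,A)$ for every $x\in A$.

\begin{example}\label{ex:naive}
Let $\mathcal R$ be the family of complements of density zero sets. For $S\in\mathcal Z_0$ the condition $(s,A\setminus S)\le(s,A)$ forces $a\cap S\subseteq s$, so $a$ is almost disjoint from every $S\in\mathcal Z_0\cap V$. Let $B_n$ be the set of positive multiples of $2^n$. As $B_n\notin\mathcal Z_0$, every reservoir meets $B_n$ in an infinite set, so by genericity $\bar B$ catches $a$. Let $h$ be given by Lemma~\ref{lem:glue} in the extension. For strictly increasing $g\in V$ the set $S(\bar B,g)$ is in $\mathcal Z_0\cap V$, hence almost disjoint from $a$, hence $g\le^*h$. So $\mathbb M(\mathcal R)$ adds a function dominating $\omega^\omega\cap V$.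
\end{example}

The last three sentences of the example apply to any extension of $V$. If $a$ is infinite and almost disjoint from every member of $\mathcal Z_0\cap V$, and no function in the extension dominates $\omega^\omega\cap V$, then no vanishing sequence in $V$ catches $a$. The forcing must therefore be able to remove from a reservoir a set $B_n$ of small positive density, and so reservoirs should be sets of positive density rather than of density one.

\section{The poset $Q_U$}\label{sec:QU}

If ``positive density'' is read as $\limsup_kd_k(A)>0$, the ccc fails: for $E$ ranging over an uncountable almost disjoint family of infinite sets, the conditions $(\emptyset,I_E)$ are pairwise incompatible. A finitely additive measure restores the ccc, and an ultrafilter provides one.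

Let $U$ be an ultrafilter on $\omega$. For a bounded real sequence $(x_k)$, the limit $\lim_{k\to U}x_k$ is the unique $x$ such that $\{k:|x_k-x|<\delta\}\in U$ for all $\delta>0$. It is linear, it agrees with the ordinary limit when that exists, and it preserves any inequality $x_k\le y_k$ that holds on a set in $U$. Put
\[
\mu(A)=\lim_{k\to U}d_k(A).
\]
This is a finitely additive probability measure on $\mathcal P(\omega)$. It vanishes on $\mathcal Z_0$, in particular on finite sets, and $\mu(A\cap I_E)=\mu(A)$ for $E\in U$. Let
\[
Q_U=\mathbb M(\{A\subseteq\omega:\mu(A)>0\}).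
\]
This poset passes the test at the end of Section~\ref{sec:glue}: if $\bar B\in V$ is vanishing and $\sup_kd_k(B_n)<\mu(A)$, then $(s,A\setminus B_n)\le(s,A)$ forces $a\cap B_n\subseteq s$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] $Q_U$ is ccc.
\item[(ii)] The generic set $a$ is infinite and almost disjoint from every $S\in\mathcal Z_0\cap V$.
\item[(iii)] The set $a^*=\{k:a\cap I_k\ne\emptyset\}$ is infinite, $a^*\subseteq^*E$ for every $E\in U$, and no set in $V$ splits $a^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Among uncountably many conditions, uncountably many have the same stem $s$ and reservoirs of measure $>1/m$ for a fixed $m$. If $m$ of these reservoirs had pairwise null intersections, their union would have measure $>1$. So two of them satisfy $\mu(A\cap A')>0$, and $(s,A\cap A')$ extends both conditions.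

(ii) For $S\in\mathcal Z_0$, the condition $(s,A\setminus S)\le(s,A)$ forces $a\cap S\subseteq s$.

(iii) The set $a^*$ is infinite because $a$ is. For $E\in U$, the condition $(s,A\cap I_E)\le(s,A)$ forces $a\subseteq s\cup I_E$, hence $a^*\subseteq^*E$. For $D\in\mathcal P(\omega)\cap V$ one of $D$, $\omega\setminus D$ is in $U$ and so almost contains $a^*$.
\end{proof}

The measure $\mu$ is not countably additive, since $\omega$ is a countable union of null sets. The next lemma is a substitute: modulo null sets, a decreasing sequence has a lower bound that loses no measure. The proof glues the sets along the ultrafilter.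

\begin{lemma}\label{lem:lower}
If $C_0\supseteq C_1\supseteq\cdots$ and $\mu(C_n)\ge\varepsilon$ for all $n$, there is $C\subseteq C_0$ with $\mu(C)\ge\varepsilon$ and $\mu(C\setminus C_n)=0$ for all $n$.
\end{lemma}

\begin{proof}
Choose $\omega=W_0\supseteq W_1\supseteq\cdots$ in $U$ with $W_n\cap n=\emptyset$ and $d_k(C_n)>\varepsilon-1/n$ for $k\in W_n$, $n\ge1$. Every $k$ lies in $W_n\setminus W_{n+1}$ for exactly one $n$; let $C\cap I_k=C_n\cap I_k$ for this $n$, and $0\notin C$. If $n\ge1$ and $k\in W_n$, then $C\cap I_k=C_m\cap I_k$ for some $m\ge n$ with $k\in W_m$, so $d_k(C\setminus C_n)=0$ and $d_k(C)>\varepsilon-1/m\ge\varepsilon-1/n$. Taking limits along $U$ gives $\mu(C\setminus C_n)=0$ and $\mu(C)\ge\varepsilon-1/n$ for all $n\ge1$. Also $C\subseteq C_0$.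
\end{proof}

The first application is needed only for the value of $\mathrm{cov}(\mathcal N)$ in Theorem~\ref{thm:MA}. A \emph{null code} is a sequence $\Gamma=(\Gamma_n)$ of sets $\Gamma_n\subseteq2^{<\omega}$ of pairwise incompatible strings with $\sum_{\tau\in\Gamma_n}2^{-|\tau|}<2^{-n}$. Let $N_\Gamma$ be the set of $r\in2^\omega$ that have an initial segment in every $\Gamma_n$. Every Lebesgue null set is contained in some $N_\Gamma$, since it is covered by open sets of arbitrarily small measure and an open set is a disjoint union of cylinders.

\begin{lemma}\label{lem:random}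
$Q_U$ adds $r\in2^\omega$ with $r\notin N_\Gamma$ for every null code $\Gamma\in V$; that is, it adds a random real over $V$.
\end{lemma}

\begin{proof}
For $x=2^k+y\in I_k$ read $y$ as a string of $k$ bits. For $\tau\in2^{<\omega}$ let $T_\tau$ be the set of $x\in\bigcup_{k\ge|\tau|}I_k$ whose string begins with $\tau$. Then $d_k(T_\tau)=2^{-|\tau|}$ for $k\ge|\tau|$, so $\mu(T_\tau)=2^{-|\tau|}$. The sets $T_\tau$ with $|\tau|=n$ partition a cofinite set, so every $(s,A)$ has an extension $(s,A\cap T_\tau)$ with $|\tau|=n$. Hence in $V[G]$ there is for each $n$ a string $\tau_n$ of length $n$ with $a\subseteq^*T_{\tau_n}$. Incompatible strings have disjoint sets $T_\tau$ and $a$ is infinite, so the $\tau_n$ are the initial segments of one $r\in2^\omega$.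

Let $\Gamma\in V$ be a null code and $(s,A)\in Q_U$. Fix $n$ with $2^{-n}<\mu(A)$. The sets $C_m=A\setminus\bigcup\{T_\tau:\tau\in\Gamma_n,\ |\tau|<m\}$ decrease and have measure at least $\mu(A)-2^{-n}>0$. Lemma~\ref{lem:lower} gives $C\subseteq A$ with $\mu(C)>0$ and $\mu(C\cap T_\tau)=0$ for all $\tau\in\Gamma_n$, because $C\cap T_\tau\subseteq C\setminus C_{|\tau|+1}$. For $\tau\in\Gamma_n$, any $(t,C')\le(s,C)$ extends to $(t,C'\setminus T_\tau)$, which forces that $a\cap T_\tau$ is finite and hence that $\tau$ is not an initial segment of $r$. So $(s,C)\le(s,A)$ forces $r\notin N_\Gamma$.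
\end{proof}

\section{Tame ultrafilters and a model case}\label{sec:tame}

By Lemma~\ref{lem:basic}(iii), $Q_U$ adds an infinite set almost contained in every member of $U$. Whether this adds a dominating real depends on $U$, and we now formulate the property of $U$ that we need. Call a family $\mathcal Y$ of nonempty finite subsets of $\omega$ \emph{$U$-dense} if every $E\in U$ has a subset in $\mathcal Y$.

\begin{definition}\label{def:tame}
Let $F\subseteq\omega^\omega$. An ultrafilter $U$ is \emph{$F$-tame} if for every sequence $(\mathcal Y_i)_{i\in\omega}$ of $U$-dense families there is $f\in F$ such that for every $E\in U$ there are infinitely many $i$ for which $E\cap f(i)$ has a subset in $\mathcal Y_i$.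
\end{definition}

Let $h_E(i)$ be the least $n$ such that $E\cap n$ has a subset in $\mathcal Y_i$. Tameness asks for one $f\in F$ such that $f(i)\ge h_E(i)$ infinitely often, for all $E\in U$ at once. For a single $E$ any unbounded $F$ would do; the content lies in the order of the quantifiers.

\begin{example}
Let $\mathcal Y_i$ be the family of all sets of size $i+1$. If $x^E_0<x^E_1<\cdots$ enumerates $E$, then $h_E(i)=x^E_i+1$. Suppose the functions $i\mapsto x^E_i$, $E\in U$, form a dominating family. Then $U$ is not $F$-tame for any $F$, since for each $f$ some $E\in U$ has $h_E(i)>f(i)$ for almost all $i$. In this case $Q_U$ adds a dominating real: if $|a^*\setminus E|=c$ and $i\ge c$, then at least $i+1$ of the first $2i+1$ elements of $a^*$ lie in $E$, so $x^{a^*}_{2i}\ge x^E_i$.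
\end{example}

We shall intersect $U$-dense families, using the following observation.
\begin{equation}\label{eq:up}
\begin{minipage}{0.85\textwidth}
If $\mathcal Y^1,\dots,\mathcal Y^p$ are $U$-dense families of finite subsets of $\omega\setminus i$, each closed under passing to finite supersets inside $\omega\setminus i$, then $\mathcal Y^1\cap\dots\cap\mathcal Y^p$ is $U$-dense.
\end{minipage}
\end{equation}
Indeed, given $E\in U$ take the union of sets $e_l\in\mathcal Y^l$ with $e_l\subseteq E$.

The way tameness is used is already visible for the poset $\mathbb M(U)$, whose reservoirs are the members of $U$. We do not need the following statement later, but the proof in Section~\ref{sec:pres} has the same skeleton.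

\begin{proposition}\label{prop:model}
If $U$ is $F$-tame and $\dot g$ is an $\mathbb M(U)$-name for an element of $\omega^\omega$, there is $f\in F$ with $\Vdash f\not\le^*\dot g$.
\end{proposition}

\begin{proof}
For $s\subseteq i$ call a finite nonempty $e\subseteq\omega\setminus i$ \emph{$(s,i)$-good} if there are $v<\max e$ and a condition $(t,B)\Vdash\dot g(i)=v$ with $s\subseteq t\subseteq s\cup e$. Finite supersets of good sets inside $\omega\setminus i$ are good. Every $E\in U$ has an $(s,i)$-good subset: take $(t,B)\le(s,E\setminus i)$ forcing $\dot g(i)=v$, and let $e=(t\setminus s)\cup\{x\}$ with $x\in E\setminus i$, $x>v$. By \eqref{eq:up} the family $\mathcal Y_i$ of sets that are $(s,i)$-good for all $s\subseteq i$ is $U$-dense. Let $f\in F$ be given by tameness. Given $(s,A)$ and $m_0$, pick $i\ge m_0$ with $s\subseteq i$ and $e\in\mathcal Y_i$ with $e\subseteq A\cap f(i)$, and let $v$ and $(t,B)$ witness that $e$ is $(s,i)$-good. Then $(t,A\cap B)$ extends $(s,A)$ and $(t,B)$, so it forces $\dot g(i)=v<\max e<f(i)$.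
\end{proof}

\section{Preservation of unbounded families by $Q_U$}\label{sec:pres}

\begin{proposition}\label{prop:key}
If $U$ is $F$-tame, then for every $Q_U$-name $\dot g$ for an element of $\omega^\omega$ there is $f\in F$ with $\Vdash f\not\le^*\dot g$. In particular, $Q_U$ forces that $F$ is unbounded.
\end{proposition}

Two features of $\mathbb M(U)$ were used above, and both fail for $Q_U$. First, a good set $e$ was itself material for a stem. Now $U$ lives on the indices of the intervals $I_k$, and knowing $e$ does not tell which points of $I_e$ lie in a reservoir $A$. A good set has to work for all possible traces $A\cap I_e$. Second, the intersection $A\cap B$ of two reservoirs was a reservoir. Now we need $\mu(A\cap B)>0$, which depends on the tail of $A$, while the available stems depend on the trace of $A$; and trace and tail may be unrelated.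

\begin{example}\label{ex:parity}
Let $X$ be the set of even numbers. One of $\mu(A\cap X)$, $\mu(A\setminus X)$ is positive for each reservoir $A$, so almost all elements of $a$ have the same parity. Let $\dot g(i)$, for every $i$, name the least element of $a$ of that parity. We look for an extension of a condition $(\emptyset,A)$ that forces a bound on $\dot g(i)$ depending only on an index $k$, where $k$ may be taken from a set $E\in U$ that depends on $A$.

It is not enough to ask that $d_k(A)$ be close to $\mu(A)$. Let $A^n$ consist of the even numbers below $2^n$ and the odd numbers above $2^n$. Then $d_k(A^n)=\frac12=\mu(A^n)$ for all $k\ge1$ and all $n$, but $(\emptyset,A^n)$ forces that the eventual parity is odd and that $\dot g(i)>2^n$. Note that $A^n\to X$ while $\mu(A^n\cap X)=0$.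

It is enough to ask that $|d_k(A\cap H)-\mu(A\cap H)|<\mu(A)/2$ for both atoms $H\in\{X,\omega\setminus X\}$ of the algebra generated by $X$. The set of such $k$ is in $U$. One atom has $\mu(A\cap H)\ge\mu(A)/2$, so there is $x\in A\cap H\cap I_k$, and $(\{x\},(A\cap H)\setminus(x+1))$ forces $\dot g(i)=x<2^{k+1}$.
\end{example}

For a general name, countably many sets play the part of $X$. A set $E\in U$ can guarantee that trace and tail resemble each other with respect to finitely many of them only, because $U$ is not closed under countable intersections. We choose these finitely many sets so that they capture almost all the correlation between $A$ and the rest. The tool is a bounded, nondecreasing quantity that must stabilize.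

\subsection{Energy on finite algebras}

Let $H_0,H_1,\ldots$ be subsets of $\omega$. Let $\Sigma_\ell$ be the algebra generated by $H_0,\dots,H_{\ell-1}$, let $\mathrm{At}_\ell$ be its set of atoms, so $|\mathrm{At}_\ell|\le2^\ell$ and $\mathrm{At}_0=\{\omega\}$, let $\mathrm{At}^+_\ell$ be the set of atoms of positive measure, and let $\Sigma_\infty=\bigcup_\ell\Sigma_\ell$. We integrate only functions with finitely many values. Finitely many such functions are measurable for one finite algebra, on which $\mu$ is an ordinary probability measure, so linearity, monotonicity and the Cauchy--Schwarz inequality are available.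

For a finitely additive $\nu:\Sigma_\infty\to[0,1]$ with $\nu\le\mu$ define the density of $\nu$ on $\Sigma_\ell$ and its \emph{energy} by
\[
w_\ell=\sum_{H\in\mathrm{At}^+_\ell}\frac{\nu(H)}{\mu(H)}1_H,\qquad q_\ell(\nu)=\int w_\ell^2\,d\mu=\sum_{H\in\mathrm{At}^+_\ell}\frac{\nu(H)^2}{\mu(H)} .
\]
Then $0\le w_\ell\le1$, so $q_\ell(\nu)\le1$, and $q_0(\nu)=\nu(\omega)^2$. Since $\nu$ vanishes on null atoms,
\begin{equation}\label{eq:dens}
\int_Gw_m\,d\mu=\nu(G)\qquad(G\in\Sigma_m).
\end{equation}
For $m\ge\ell$ this applies to the atoms of $\Sigma_\ell$ and gives $\int w_mw_\ell\,d\mu=\sum_{H\in\mathrm{At}^+_\ell}\frac{\nu(H)}{\mu(H)}\nu(H)=q_\ell(\nu)$. Therefore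
\begin{equation}\label{eq:energy}
\int(w_m-w_\ell)^2\,d\mu=q_m(\nu)-q_\ell(\nu)\qquad(m\ge\ell).
\end{equation}
So $q_\ell(\nu)$ is nondecreasing in $\ell$ and bounded, hence convergent. For $A\subseteq\omega$ write $q_\ell(A)$ for the energy of $H\mapsto\mu(A\cap H)$.

In the next lemma, $\nu$ stands for the tail of a reservoir and $Y$ for its trace. Once the energy has almost stabilized at level $\ell$, resemblance on the atoms of $\Sigma_\ell$ has a consequence for all of $\Sigma_\infty$.

\begin{lemma}\label{lem:energy}
Let $0<\varepsilon\le1$ and $\ell\in\omega$. Let $\nu\le\mu$ be finitely additive on $\Sigma_\infty$ with $\nu(\omega)\ge\varepsilon$ and $q_m(\nu)-q_\ell(\nu)\le\varepsilon^4/16$ for all $m\ge\ell$. Let $Y\subseteq\omega$ satisfy $|\mu(Y\cap H)-\nu(H)|\le\varepsilon^2/2^{\ell+2}$ for all $H\in\mathrm{At}_\ell$. Then $\nu(G)>0$ for every $G\in\Sigma_\infty$ with $\mu(Y\setminus G)<\varepsilon^2/4$.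
\end{lemma}

\begin{proof}
We estimate $\int_Yw_\ell\,d\mu$ from both sides. Put $\eta=\varepsilon^2/2^{\ell+2}$. From below, using $\nu(H)/\mu(H)\le1$ and $q_\ell(\nu)\ge q_0(\nu)\ge\varepsilon^2$,
\[
\int_Yw_\ell\,d\mu=\sum_{H\in\mathrm{At}^+_\ell}\frac{\nu(H)}{\mu(H)}\mu(Y\cap H)\ge\sum_{H\in\mathrm{At}^+_\ell}\frac{\nu(H)}{\mu(H)}\big(\nu(H)-\eta\big)\ge q_\ell(\nu)-2^\ell\eta\ge\frac34\varepsilon^2 .
\]
From above, take $m\ge\ell$ with $G\in\Sigma_m$. By Cauchy--Schwarz and \eqref{eq:energy}, $\int|w_m-w_\ell|\,d\mu\le(\varepsilon^4/16)^{1/2}=\varepsilon^2/4$. With $0\le w_\ell\le1$ and \eqref{eq:dens},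
\[
\int_Yw_\ell\,d\mu\le\mu(Y\setminus G)+\int_Gw_m\,d\mu+\int|w_m-w_\ell|\,d\mu<\frac{\varepsilon^2}{4}+\nu(G)+\frac{\varepsilon^2}{4}.
\]
Hence $\nu(G)>\varepsilon^2/4$.
\end{proof}

The energy hypothesis cannot be dropped. In the setting of Example~\ref{ex:parity} let $H_0=X$, $\nu(H)=\mu(H\setminus X)$, $Y=G=X$, $\ell=0$, $\varepsilon=\frac12$. All other hypotheses hold and $\nu(G)=0$. Here $q_0(\nu)=\frac14$ and $q_1(\nu)=\frac12$.

\subsection{Countably many deciding conditions}

Fix a name $\dot g$ as in Proposition~\ref{prop:key}. We first reduce it to countable data. For finite $t\subseteq\omega$ and $i\in\omega$ let $\mathfrak B_{t,i}$ be a maximal family of sets $B$ such that $(t,B)\in Q_U$ decides $\dot g(i)$ and distinct members have null intersection. It is countable, because fewer than $m$ members have measure $>1/m$, and it may be empty. For fixed $i$ the set of pairs $(t,B)$ with $B\in\mathfrak B_{t,i}$ is countable. It is infinite, because every finite $s$ is the stem of a condition, which has an extension $(t,C)$ deciding $\dot g(i)$, and then $t\supseteq s$ and $\mathfrak B_{t,i}\ne\emptyset$.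 Enumerate it as $\{(t_{i,j},B_{i,j}):j\in\omega\}$ and let $(t_{i,j},B_{i,j})\Vdash\dot g(i)=v_{i,j}$. Then
\begin{equation}\label{eq:P}
\forall(s,A)\in Q_U\ \forall i\ \exists j\quad s\subseteq t_{i,j}\subseteq s\cup A\ \text{ and }\ \mu(A\cap B_{i,j})>0 .
\end{equation}
Indeed, take $(t,C)\le(s,A)$ deciding $\dot g(i)$. By maximality of $\mathfrak B_{t,i}$ some $B\in\mathfrak B_{t,i}$ has $\mu(C\cap B)>0$, and $C\subseteq A$.

For $X\subseteq\omega$ collect the reservoirs that can be reached from the stem $s$ by adding points of $X$, with index and value below $N$: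
\[
\Phi^N_{s,i}(X)=\bigcup\{B_{i,j}:j<N,\ v_{i,j}<N,\ s\subseteq t_{i,j}\subseteq s\cup X\}.
\]
This is a finite union, monotone in $N$ and in $X$. Property \eqref{eq:P} says that these sets meet a reservoir in positive measure. Lemma~\ref{lem:lower} improves this: they exhaust it.

\begin{lemma}\label{lem:exhaust}
If $X\cap(\max s+1)=\emptyset$, then $\lim_N\mu(X\setminus\Phi^N_{s,i}(X))=0$.
\end{lemma}

\begin{proof}
Otherwise the decreasing sets $C_N=X\setminus\Phi^N_{s,i}(X)$ have measure at least some $\varepsilon>0$. Take $C\subseteq C_0\subseteq X$ from Lemma~\ref{lem:lower}. Then $(s,C)\in Q_U$, and \eqref{eq:P} gives $j$ with $s\subseteq t_{i,j}\subseteq s\cup C\subseteq s\cup X$ and $\mu(C\cap B_{i,j})>0$. For $N>\max\{j,v_{i,j}\}$ we have $B_{i,j}\subseteq\Phi^N_{s,i}(X)$, so $C\cap B_{i,j}\subseteq C\setminus C_N$ is null, a contradiction.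
\end{proof}

From now on $H_0,H_1,\ldots$ is an enumeration of all sets $B_{i,j}$, $i,j\in\omega$, so that every set $\Phi^N_{s,i}(X)$ belongs to $\Sigma_\infty$.

\subsection{Good sets of indices}

\begin{definition}\label{def:good}
Let $s\subseteq i$, $0<\varepsilon\le1$, $\ell\in\omega$, and put $\eta=\varepsilon^2/2^{\ell+2}$. A finite nonempty $e\subseteq\omega\setminus i$ is \emph{$(s,i,\varepsilon,\ell)$-good} if every $A\subseteq\omega$ with
\begin{enumerate}
\item[(a)] $\mu(A)\ge\varepsilon$,
\item[(b)] $q_m(A)-q_\ell(A)\le\varepsilon^4/16$ for all $m\ge\ell$,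
\item[(c)] $|d_k(A\cap H)-\mu(A\cap H)|\le\eta$ for all $k\in e$ and $H\in\mathrm{At}_\ell$
\end{enumerate}
satisfies $\mu\big(A\cap\Phi^{\max e}_{s,i}(A\cap I_e)\big)>0$.
\end{definition}

The conclusion says that some deciding condition with stem built from the trace $A\cap I_e$ and value below $\max e$ is compatible with the tail of $A$. Conditions (a) and (b) sort the reservoirs into countably many types $(\varepsilon,\ell)$, much as stems do, and (c) is the resemblance between trace and tail. If $e$ is good and $e\subseteq e'\subseteq\omega\setminus i$ with $e'$ finite, then $e'$ is good, since (c) for $e'$ implies (c) for $e$ and $\Phi$ is monotone.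

\begin{lemma}\label{lem:good}
For all $s\subseteq i$, $0<\varepsilon\le1$ and $\ell$, every $E\in U$ has an $(s,i,\varepsilon,\ell)$-good subset.
\end{lemma}

\begin{proof}
A good set must serve uncountably many $A$, so we argue by compactness. The map $A\mapsto\mu(A\cap H)$ is not continuous on $2^\omega$, as the sets $A^n$ of Example~\ref{ex:parity} show. We therefore take two limits, one of the traces and one of the tails, and relate them through Lemma~\ref{lem:energy}.

Let $E'=E\setminus i\in U$ and suppose no subset of $E'$ is good. For all large $n$ the set $e_n=E'\cap n$ is nonempty, and there is $A^n$ satisfying (a)--(c) for $e_n$ with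
\begin{equation}\label{eq:bad}
\mu\big(A^n\cap\Phi^{\max e_n}_{s,i}(A^n\cap I_{e_n})\big)=0 .
\end{equation}
As $\Sigma_\infty$ is countable, the space $2^\omega\times[0,1]^{\Sigma_\infty}$ is compact and metrizable. So there is an infinite set $M$ of indices along which $A^n\to X$ in $2^\omega$ and $\mu(A^n\cap H)\to\nu(H)$ for every $H\in\Sigma_\infty$. The function $\nu$ is finitely additive, $\nu\le\mu$, and $\nu(\omega)\ge\varepsilon$ by (a). Each $q_m$ is a finite sum of continuous functions of the values on atoms, so (b) gives $q_m(\nu)-q_\ell(\nu)\le\varepsilon^4/16$ for $m\ge\ell$. Let $Y=X\cap I_{E'}$. Every element of $Y$ is at least $2^k>k\ge i$ for some $k\in E'$, and $s\subseteq i$, so $Y\cap(\max s+1)=\emptyset$.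

\emph{$Y$ resembles $\nu$ on $\mathrm{At}_\ell$.} Let $k\in E'$ and $H\in\mathrm{At}_\ell$. For large $n\in M$ we have $k\in e_n$ and $A^n\cap I_k=Y\cap I_k$, so (c) reads $|d_k(Y\cap H)-\mu(A^n\cap H)|\le\eta$. Letting $n\to\infty$ in $M$ gives $|d_k(Y\cap H)-\nu(H)|\le\eta$. This holds for all $k\in E'\in U$, so $|\mu(Y\cap H)-\nu(H)|\le\eta$.

\emph{$\nu$ vanishes on $G_N=\Phi^N_{s,i}(Y)$ for every $N$.} The union defining $G_N$ involves finitely many finite sets $t_{i,j}\setminus s\subseteq Y\subseteq I_{E'}$, so $G_N=\Phi^N_{s,i}(Y\cap I_{e_{n_0}})$ for some $n_0$. For large $n\in M$ we have $e_n\supseteq e_{n_0}$, $A^n\cap I_{e_{n_0}}=Y\cap I_{e_{n_0}}$ and $\max e_n\ge N$. By monotonicity $G_N\subseteq\Phi^{\max e_n}_{s,i}(A^n\cap I_{e_n})$, so $\mu(A^n\cap G_N)=0$ by \eqref{eq:bad}. In the limit $\nu(G_N)=0$.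

By Lemma~\ref{lem:exhaust} there is $N$ with $\mu(Y\setminus G_N)<\varepsilon^2/4$, and then Lemma~\ref{lem:energy} gives $\nu(G_N)>0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $\mathcal Y_i$ be the family of finite nonempty $e\subseteq\omega\setminus i$ that are $(s,i,\varepsilon,\ell)$-good for all $s\subseteq i$, all $\ell\le i$ and all $\varepsilon\in\{1,\frac12,\dots,\frac1{i+1}\}$. These are finitely many triples $(s,\varepsilon,\ell)$, so $\mathcal Y_i$ is $U$-dense by Lemma~\ref{lem:good} and \eqref{eq:up}. Let $f\in F$ be given by tameness; this is the only use of the hypothesis on $U$.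

Let $(s,A)\in Q_U$ and $m_0\in\omega$. Choose $r\ge1$ with $\varepsilon=1/r\le\mu(A)$. Since $q_m(A)$ converges, there is $\ell$ such that (b) holds. With $\eta=\varepsilon^2/2^{\ell+2}$, the set
\[
E=\{k:|d_k(A\cap H)-\mu(A\cap H)|\le\eta\text{ for all }H\in\mathrm{At}_\ell\}
\]
is a finite intersection of members of $U$. Choose $i\ge\max\{m_0,\ell,r\}$ with $s\subseteq i$ and $e\in\mathcal Y_i$ with $e\subseteq E\cap f(i)$. Then $e$ is $(s,i,\varepsilon,\ell)$-good and $A$ satisfies (a)--(c), so the finite union $\Phi^{\max e}_{s,i}(A\cap I_e)$ meets $A$ in positive measure. Hence there is $j$ with $s\subseteq t_{i,j}\subseteq s\cup A$, $v_{i,j}<\max e<f(i)$ and $\mu(A\cap B_{i,j})>0$. The pair $(t_{i,j},A\cap B_{i,j})$ is a condition extending both $(s,A)$ and $(t_{i,j},B_{i,j})$, so it forces $\dot g(i)=v_{i,j}<f(i)$. As $(s,A)$ and $m_0$ were arbitrary, $\Vdash f\not\le^*\dot g$.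
\end{proof}

\section{Constructing tame ultrafilters}\label{sec:ultra}

Let $\kappa$ be a regular uncountable cardinal. An \emph{unbounded $\kappa$-chain} is an unbounded family $F=\{f_\xi:\xi<\kappa\}$ with $f_\xi\le^*f_\zeta$ for $\xi<\zeta$. For such $F$ and any $h$, the set $\{\xi:f_\xi\le^*h\}$ is a proper initial segment of $\kappa$. By regularity,
\begin{equation}\label{eq:chain}
\text{if $H\subseteq\omega^\omega$ and $|H|<\kappa$, there is $f\in F$ with $f\not\le^*h$ for all $h\in H$.}
\end{equation}

\begin{proposition}\label{prop:exist}
Let $\kappa=\mathfrak c$ be regular and let $F$ be an unbounded $\kappa$-chain. Then there is an $F$-tame ultrafilter.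
\end{proposition}

There are $\mathfrak c$ sequences $(\mathcal Y_i)$, and we treat them one at a time. To make a function $f$ work for $(\mathcal Y_i)$ we must keep out of $U$ every set $Z$ such that no $Z\cap f(i)$ has a subset in $\mathcal Y_i$. There may be $\mathfrak c$ such sets, so the filters built along the way need not have fewer than $\mathfrak c$ generators. However, these $Z$ form a compact family. We therefore count compact families of generators instead of generators. Compactness replaces a whole family by one function $h$, and \eqref{eq:chain} provides an $f$ escaping fewer than $\kappa$ such functions. This is where the length of $F$ has to equal the length $\mathfrak c$ of the recursion.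

\begin{proof}
Enumerate $\mathcal P(\omega)$ as $\{D_\xi:\xi<\kappa\}$, and enumerate all sequences of families of nonempty finite subsets of $\omega$ as $(\mathcal Y^\xi_i)_{i\in\omega}$, $\xi<\kappa$. We build an increasing sequence of collections $\mathfrak K_\xi$ of nonempty compact subsets of $\mathcal P(\omega)$ such that $|\mathfrak K_\xi|\le|\xi|+\aleph_0<\kappa$ and $\bigcup\mathfrak K_\xi$ has the finite intersection property. Let $U_\xi$ be the filter generated by $\bigcup\mathfrak K_\xi$. A set is \emph{positive} for a filter if it meets all members; adding a positive set to the generators preserves the finite intersection property. Start with $\mathfrak K_0=\{\{\omega\setminus n\}:n\in\omega\}$ and take unions at limits.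

At stage $\xi$, if $D_\xi$ is $U_\xi$-positive let $\mathfrak K'=\mathfrak K_\xi\cup\{\{D_\xi\}\}$; otherwise $\omega\setminus D_\xi\in U_\xi$, and we let $\mathfrak K'=\mathfrak K_\xi$. Let $U'$ be the filter generated by $\bigcup\mathfrak K'$ and write $\mathcal Y_i=\mathcal Y^\xi_i$.

\emph{Case 1: for some $i$, some $U'$-positive set $X$ has no subset in $\mathcal Y_i$.} Let $\mathfrak K_{\xi+1}=\mathfrak K'\cup\{\{X\}\}$. This ensures that $\mathcal Y_i$ will not be dense for the final ultrafilter.

\emph{Case 2: every $U'$-positive set has a subset in every $\mathcal Y_i$.} For a nonempty finite sequence $\sigma=(K_1,\dots,K_p)$ from $\mathfrak K'$, repetitions allowed, let $K_\sigma=\{X_1\cap\dots\cap X_p:X_l\in K_l\}$. It is a continuous image of $K_1\times\dots\times K_p$, hence compact, and $K_\sigma\subseteq U'$. We claim that for each $i$ there is $n$ such that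
\begin{equation}\label{eq:unif}
\text{if $X\in K_\sigma$ and $X\subseteq P_0\cup\dots\cup P_i$, then some $P_j\cap n$ has a subset in $\mathcal Y_i$.}
\end{equation}
The set of tuples $(X,P_0,\dots,P_i)$ with $X\in K_\sigma$ and $X\subseteq\bigcup_jP_j$ is closed in $(2^\omega)^{i+2}$, hence compact. For each $n$ the conclusion of \eqref{eq:unif} depends only on the sets $P_j\cap n$, so it defines an open set of tuples, and these open sets increase with $n$. They cover: if each $P_j$ were disjoint from some $X'_j\in U'$, then $X\cap X'_0\cap\dots\cap X'_i\in U'$ would be empty; so some $P_j$ is $U'$-positive and has a finite subset in $\mathcal Y_i$. This proves the claim. Let $h_\sigma(i)$ be the least such $n$. The number of pieces grows with $i$ so that one function $h_\sigma$ handles covers by any finite number of sets.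

There are fewer than $\kappa$ sequences $\sigma$, so by \eqref{eq:chain} there is $f\in F$ with $f\not\le^*h_\sigma$ for all $\sigma$. Let
\[
\mathcal S=\{Z\subseteq\omega:\text{for no $i$ does $Z\cap f(i)$ have a subset in $\mathcal Y_i$}\}.
\]
This is an intersection of clopen sets, and $\emptyset\in\mathcal S$ because the elements of $\mathcal Y_i$ are nonempty. Let $\mathfrak K_{\xi+1}$ be $\mathfrak K'$ together with the compact set $\{\omega\setminus Z:Z\in\mathcal S\}$. If the finite intersection property failed, there would be $\sigma$, $X\in K_\sigma$ and $Z_1,\dots,Z_r\in\mathcal S$ with $X\subseteq Z_1\cup\dots\cup Z_r$. Pick $i\ge r$ with $f(i)>h_\sigma(i)$ and apply \eqref{eq:unif} to the $i+1$ sets $Z_1,\dots,Z_r,\emptyset,\dots,\emptyset$. The empty set has no subset in $\mathcal Y_i$, so some $Z_j\cap h_\sigma(i)\subseteq Z_j\cap f(i)$ has one, contradicting $Z_j\in\mathcal S$.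

Let $U=\bigcup_{\xi<\kappa}U_\xi$. It decides every $D_\xi$ and contains the cofinite sets, so it is a nonprincipal ultrafilter. Let $(\mathcal Y_i)=(\mathcal Y^\xi_i)$ be a sequence of $U$-dense families. Case~1 did not occur at stage $\xi$; let $f$ and $\mathcal S$ be as in Case~2. Let $E\in U$ and $m\in\omega$. Then $E\setminus m\in U$, and complements of members of $\mathcal S$ are in $U$, so $E\setminus m\notin\mathcal S$. Thus for some $i$ there is $e\in\mathcal Y_i$ with $e\subseteq(E\setminus m)\cap f(i)$, and $f(i)>m$ because $e\ne\emptyset$. Since $m$ is arbitrary and $f$ is bounded on finite sets, there are infinitely many $i$ such that $E\cap f(i)$ has a subset in $\mathcal Y_i$.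
\end{proof}

\section{The iterations}\label{sec:iter}

Let $\langle P_\alpha,\dot Q_\alpha:\alpha<\delta\rangle$ be a finite support iteration with final poset $P_\delta$. For $\beta\le\alpha$ we identify $P_\beta$ with the conditions in $P_\alpha$ whose support is contained in $\beta$. If $G_\delta$ is generic, then $G_\alpha=G_\delta\cap P_\alpha$ is $P_\alpha$-generic, and we write $V_\alpha=V[G_\alpha]$. We use the following textbook facts.
\begin{enumerate}
\item[(I1)] If each $P_\alpha$ forces that $\dot Q_\alpha$ is ccc, then $P_\delta$ is ccc. Ccc posets preserve cardinals and cofinalities.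
\item[(I2)] If $q\in P_\delta$, $r\in P_\beta$ and $r\le q\restriction\beta$, then $r\cup q\restriction[\beta,\delta)$ is a condition extending $r$ and $q$.
\item[(I3)] If $P_\delta$ is ccc, $\delta$ is a limit ordinal and $\theta<\mathrm{cf}(\delta)$ is an infinite cardinal, then every subset of $\theta$ in $V_\delta$, and hence every family of at most $\theta$ reals in $V_\delta$, lies in $V_\alpha$ for some $\alpha<\delta$.
\item[(M1)] MA implies that $\mathfrak c$ is regular and $2^\theta=\mathfrak c$ for infinite $\theta<\mathfrak c$, so $\mathfrak c^{<\mathfrak c}=\mathfrak c$.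
\item[(M2)] $\mathrm{MA}_{<\kappa}$ implies $\mathfrak b\ge\kappa$, and $\mathrm{MA}_{<\kappa}$ follows from its restriction to ccc posets of size $<\kappa$.
\item[(M3)] If $\mathfrak b=\kappa$, there is an unbounded $\kappa$-chain: enumerate an unbounded family in type $\kappa$ and let $f_\xi$ bound its $\xi$th member and all earlier $f_\zeta$.
\end{enumerate}
In the next two lemmas $\kappa$ is regular uncountable and $F=\{f_\xi:\xi<\kappa\}$ is an unbounded $\kappa$-chain.

\begin{lemma}\label{lem:small}
A poset $Q$ with $|Q|<\kappa$ forces that $F$ is unbounded.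
\end{lemma}

\begin{proof}
Suppose $p\Vdash\forall\xi\ f_\xi\le^*\dot g$. For each $\xi$ pick $q_\xi\le p$ and $m_\xi$ with $q_\xi\Vdash\forall i\ge m_\xi\ f_\xi(i)\le\dot g(i)$. There are fewer than $\kappa$ possible pairs, so $(q_\xi,m_\xi)=(q,m)$ for cofinally many $\xi$. Let $h(i)$ be the least $j$ such that some $r\le q$ forces $\dot g(i)=j$. For those $\xi$ we have $f_\xi(i)\le h(i)$ for $i\ge m$. So $\{\xi:f_\xi\le^*h\}$ is cofinal in $\kappa$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:limit}
Let $\delta$ be a limit ordinal and $P_\delta$ the limit of a finite support iteration of ccc posets. If each $P_\alpha$, $\alpha<\delta$, forces that $F$ is unbounded, then so does $P_\delta$.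
\end{lemma}

\begin{proof}
If $\mathrm{cf}(\delta)>\omega$, every $g\in\omega^\omega\cap V_\delta$ lies in some $V_\alpha$ by (I3) and does not bound $F$ there. So let $\delta=\sup_n\delta_n$ with $\delta_n<\delta$ increasing, and let $\dot g$ be a $P_\delta$-name for an element of $\omega^\omega$. In $V_{\delta_n}$ let $g^n(i)$ be the least $j$ such that some $q\in P_\delta$ has $q\restriction\delta_n\in G_{\delta_n}$ and $q\Vdash\dot g(i)=j$. Such $q$ exist, because the restrictions to $\delta_n$ of conditions deciding $\dot g(i)$ are dense in $P_{\delta_n}$ by (I2). In $V_{\delta_n}$ there is $\xi_n<\kappa$ with $f_{\xi_n}\not\le^*g^n$. By the ccc each $\xi_n$ has countably many possible values. Let $\xi^*<\kappa$ be above all of them, for all $n$, and let $f=f_{\xi^*}$. Since $F$ is a chain, every $P_{\delta_n}$ forces $f\not\le^*g^n$.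

Suppose $p\Vdash\forall i\ge m\ f(i)\le\dot g(i)$. As $p$ has finite support, $p\in P_{\delta_n}$ for some $n$. Let $G_{\delta_n}\ni p$ be generic and choose $i\ge m$ with $f(i)>g^n(i)=j$, witnessed by $q$. Pick $r\in G_{\delta_n}$ below $p$ and $q\restriction\delta_n$. By (I2), $r\cup q\restriction[\delta_n,\delta)$ extends $p$ and $q$, and it forces $\dot g(i)=j<f(i)$, a contradiction. So $P_\delta\Vdash f\not\le^*\dot g$.
\end{proof}

The next lemma collects what both iterations need.

\begin{lemma}\label{lem:iter}
Suppose that $\kappa$ is regular, $\mathfrak c=\kappa=\kappa^{<\kappa}$, and $F$ is an unbounded $\kappa$-chain. Let $\langle P_\alpha,\dot Q_\alpha:\alpha<\delta\rangle$, $\delta\le\kappa^+$, be a finite support iteration such that each $P_\alpha$ forces that $\dot Q_\alpha$ is either $Q_U$ for an $F$-tame ultrafilter $U\in V_\alpha$ or a ccc poset of size $<\kappa$. Then $P_\delta$ is ccc and forces that $F$ is unbounded. If $\delta<\kappa^+$, then in $V_\delta$ we have $\mathfrak c=\kappa=\kappa^{<\kappa}$ and there is an $F$-tame ultrafilter.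
\end{lemma}

\begin{proof}
By induction on $\delta$; for $\delta<\kappa^+$ we also show that $P_\delta$ has a dense subset $\Delta_\delta$ of size at most $\kappa$. The ccc follows from (I1) and Lemma~\ref{lem:basic}(i), so $\kappa$ stays regular and uncountable. Unboundedness of $F$ follows at limits from Lemma~\ref{lem:limit}, and at $\delta=\alpha+1$ from Proposition~\ref{prop:key} or Lemma~\ref{lem:small}, applied in $V_\alpha$.

Let $\delta<\kappa^+$. If $\delta$ is a limit, let $\Delta_\delta=\bigcup_{\alpha<\delta}\Delta_\alpha$, which is dense because supports are finite and has size at most $|\delta|\cdot\kappa=\kappa$. If $\delta=\alpha+1$, then $|Q_\alpha|\le\kappa$ in $V_\alpha$, since $|Q_U|\le\mathfrak c=\kappa$ there. Let $\langle\dot q_\xi:\xi<\kappa\rangle$ be names forced to enumerate $\dot Q_\alpha$. Given $(p,\dot q)$, extend $p$ to $p'\in\Delta_\alpha$ forcing $\dot q=\dot q_\xi$ for some $\xi$; then $(p',\dot q_\xi)\le(p,\dot q)$. So the pairs $(p',\dot q_\xi)$ with $p'\in\Delta_\alpha$ are dense.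

Let $\theta<\kappa$ be an infinite cardinal. A function from $\theta$ to $\kappa$ in $V_\delta$ has a name given by $\theta$ countable antichains of $\Delta_\delta$ whose elements are labeled by ordinals below $\kappa$. There are at most $(\kappa^{\aleph_0})^\theta=\kappa$ such names in $V$. Hence $\kappa^{<\kappa}=\kappa$ in $V_\delta$, and $\theta=\omega$ gives $\mathfrak c\le\kappa$; also $\mathfrak c\ge\kappa$, as $V$ has $\kappa$ reals. Now Proposition~\ref{prop:exist} applies in $V_\delta$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:CH} and~\ref{thm:MA}]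
Assume MA and $\mathfrak c=\kappa$. By (M1) and (M2), $\kappa$ is regular, $\kappa^{<\kappa}=\kappa$ and $\mathfrak b=\kappa$, and (M3) gives an unbounded $\kappa$-chain $F$. This is all that MA is used for. Fix a map from the odd ordinals below $\kappa^+$ to $\kappa^+\times\kappa$ taking each value cofinally often. We define a finite support iteration of length $\kappa^+$ satisfying the hypothesis of Lemma~\ref{lem:iter}. Once $P_\beta$ is defined, the lemma gives $\kappa^{<\kappa}=\kappa$ in $V_\beta$, so there are at most $\kappa$ posets in $V_\beta$ whose underlying set is an ordinal below $\kappa$; fix names $\langle\dot R_{\beta,\gamma}:\gamma<\kappa\rangle$ that $P_\beta$ forces to list them all.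
\begin{itemize}
\item For even $\alpha$, $\dot Q_\alpha$ names $Q_{U_\alpha}$ for an $F$-tame ultrafilter $U_\alpha\in V_\alpha$, which exists by Lemma~\ref{lem:iter}.
\item For odd $\alpha$ with value $(\beta,\gamma)$, $\dot Q_\alpha$ names $\dot R_{\beta,\gamma}$ if $\beta\le\alpha$ and this poset is ccc in $V_\alpha$, and the trivial poset otherwise.
\end{itemize}
Let $W=V_{\kappa^+}$. By Lemma~\ref{lem:iter}, $P_{\kappa^+}$ is ccc and $F$ is unbounded in $W$, so $\mathfrak b\le\kappa$ in $W$. By (I3) every real of $W$ lies in some $V_\alpha$, $\alpha<\kappa^+$, which has $\kappa$ reals, so $\mathfrak c\le\kappa^+$ in $W$.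

\emph{Martin's axiom.} Let $R\in W$ be a ccc poset on an ordinal $\theta<\kappa$, with fewer than $\kappa$ dense subsets given. These data are coded by a subset of $\kappa$, so by (I3) they lie in some $V_\beta$, and $R$ is the value of $\dot R_{\beta,\gamma}$ for some $\gamma$. Take an odd $\alpha\ge\beta$ with value $(\beta,\gamma)$. The poset $R$ is ccc in $V_\alpha$, because an uncountable antichain in $V_\alpha$ would be one in $W$. So $Q_\alpha=R$, and the generic filter added at stage $\alpha$ meets the given dense sets. By (M2), $W\models\mathrm{MA}_{<\kappa}$ and $\mathfrak b\ge\kappa$. Hence $\mathfrak b=\kappa$ in $W$.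

\emph{The large invariants.} A family in $W$ of at most $\kappa$ members of $\mathcal Z_0$, of null codes, or of subsets of $\omega$ lies in $V_\alpha$ for some even $\alpha<\kappa^+$, and being a density zero set or a null code does not depend on the model. By Lemmas~\ref{lem:basic} and~\ref{lem:random}, $V_{\alpha+1}$ contains an infinite set almost disjoint from all members of $\mathcal Z_0\cap V_\alpha$, a point of $2^\omega$ outside $N_\Gamma$ for all null codes $\Gamma\in V_\alpha$, and an infinite set split by no set in $V_\alpha$. These relations remain true in $W$. So no family of size at most $\kappa$ witnesses $\mathrm{cov}^*(\mathcal Z_0)$, $\mathrm{cov}(\mathcal N)$ or $\mathfrak s$. All three are therefore at least $\kappa^+$, and they are at most $\mathfrak c\le\kappa^+$. This proves Theorem~\ref{thm:MA}.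

Under CH, MA holds with $\kappa=\aleph_1$, which gives Theorem~\ref{thm:CH}. For that theorem the odd stages may be taken trivial, since $\mathfrak b\ge\aleph_1$ holds in ZFC.
\end{proof}

The iteration stops at $\kappa^+$ because there $\mathfrak c$ exceeds the length of $F$, and Proposition~\ref{prop:exist} no longer applies to $F$. For the dual theorem we use a long chain and a short iteration.

\begin{proof}[Proof of Theorem~\ref{thm:dual}]
Assume MA and $\mathfrak c=\lambda>\aleph_1$. By (M1)--(M3), $\lambda$ is regular, $\lambda^{<\lambda}=\lambda$, and there is an unbounded $\lambda$-chain $F$. Take the finite support iteration of length $\omega_1$ of the posets $Q_{U_\alpha}$, where $U_\alpha\in V_\alpha$ is $F$-tame; the $U_\alpha$ exist by Lemma~\ref{lem:iter} with $\kappa=\lambda$. By the same lemma $P_{\omega_1}$ is ccc, and in $V_{\omega_1}$ we have $\mathfrak c=\lambda$ and $F$ is an unbounded $\lambda$-chain. By \eqref{eq:chain} no family of fewer than $\lambda$ functions is dominating, so $\mathfrak d=\lambda=\mathfrak c$.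

Let $a_\alpha$ be the generic set added at stage $\alpha$. By (I3) every $b\in\mathcal Z_0\cap V_{\omega_1}$ lies in some $V_\alpha$, $\alpha<\omega_1$, and $a_\alpha\cap b$ is finite by Lemma~\ref{lem:basic}(ii). So $\{a_\alpha:\alpha<\omega_1\}$ witnesses $\mathrm{non}^*(\mathcal Z_0)\le\aleph_1$. Finally, $\mathrm{non}^*(\mathcal Z_0)$ is uncountable in ZFC. Given infinite sets $c_n$, $n\in\omega$, fix a sequence $(n_j)$ in which every integer occurs infinitely often, and choose $x_j\in c_{n_j}\setminus\{0\}$ in pairwise different intervals $I_k$. The set $b=\{x_j:j\in\omega\}$ has $d_k(b)\le2^{-k}$, so $b\in\mathcal Z_0$, and $b$ meets every $c_n$ in an infinite set.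
\end{proof}

\begin{thebibliography}{9}
\bibitem{RS} Dilip Raghavan and Saharon Shelah, \emph{Two inequalities between cardinal invariants}, arXiv:1505.06296 (2015).
\end{thebibliography}
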